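\title{Copies of $c_0$ in James function spaces built on symmetric sequence spaces}

\begin{abstract}
For a reflexive Banach space $X$ with a $1$-symmetric basis, the space $JF_X$ is the completion of $L^1(0,1)$ under the norm that measures in $X$ the integrals of a function over disjoint intervals. We show that $c_0$ does not embed into $JF_X$ for the Lorentz sequence space $X=\ell_{4,2}$. This gives a negative answer to the question whether $c_0$ embeds into $JF_X$ for every such $X$. More precisely, $c_0$ embeds into $JF_{d(w,p)}$ if and only if the partial sums $S$ of the weight $w$ satisfy $\limsup_n S(2n)/S(n)=2$. We also give a criterion for a general $X$, and deduce that $c_0$ embeds into $JF_X$ for every reflexive Orlicz sequence space $X$, and for $X=\ell_{r,p}$ with $1<r,p<\infty$ exactly when $p\ge r$.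
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real or complex Banach space with a basis $(e_n)$. The basis is \emph{$1$-symmetric} if
\[
\Big\|\sum_n\varepsilon_na_ne_{\pi(n)}\Big\|_X=\Big\|\sum_na_ne_n\Big\|_X
\]
for all finitely supported scalar sequences $(a_n)$, all signs $\varepsilon_n=\pm1$ and all permutations $\pi$ of $\mathbb N$. An injection defined on a finite subset of $\mathbb N$ extends to a permutation, so the norm of a finitely supported vector depends only on its coefficients and not on the basis vectors that carry them. We refer to this as \emph{symmetry}, and we write $e_\gamma$, $\gamma\in\Gamma$, for distinct basis vectors indexed by a finite set $\Gamma$. Put $\varphi(n)=\|e_1+\dots+e_n\|_X$.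

Throughout, an \emph{interval} is a nonempty open interval contained in $(0,1)$, and $|I|$ is its length. For $f\in L^1=L^1(0,1)$ put
\[
f(I)=\int_If(t)\,dt,\qquad \alpha(f)=\sup_I|f(I)|,
\]
\[
\|f\|_{JF_X}=\sup\Big\{\Big\|\sum_{j=1}^mf(T_j)e_j\Big\|_X:\ m\in\mathbb N,\ T_1,\dots,T_m\text{ pairwise disjoint intervals}\Big\}.
\]
The number $f(T_j)$ is the increment over $T_j$ of the primitive $F(t)=\int_0^tf$, so $\|f\|_{JF_X}$ is a variation of $F$ measured in $X$. For $X=\ell_1$ it is the total variation $\|f\|_1$, and for $X=c_0$ it is the oscillation $\alpha(f)$. Every $X$ lies between these two extremes: a single interval and the triangle inequality give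
\begin{equation}\label{eq:between}
\varphi(1)\,\alpha(f)\le\|f\|_{JF_X}\le\varphi(1)\,\|f\|_1 .
\end{equation}
In particular $\|\cdot\|_{JF_X}$ is a norm on $L^1$, and $JF_X$ denotes the completion. For $X=\ell_2$ this is the classical James function space $JF$. For reflexive $X$ it is known that $JF_X$ is separable, that its dual is nonseparable, and that $JF_X$ contains no isomorphic copy of $\ell_1$. The following question comes from \cite{AMP}.

\begin{quote}
\emph{Does $c_0$ embed isomorphically into $JF_X$ for every reflexive Banach space $X$ with a $1$-symmetric basis?}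
\end{quote}

There is a good reason to expect that it does. Reflexivity keeps $X$ away from both extremes: $\varphi(n)\to\infty$ and $\varphi(n)/n\to0$ (Lemma~\ref{lem:phi}). As a consequence, a function that oscillates at scale $1/n$ and has norm about $1$ is almost invisible on intervals much longer than $1/n$, because there are few of them, and on intervals much shorter than $1/n$, because each carries little mass. Functions that oscillate at widely separated scales therefore hardly interact on any one test interval, and for $X=\ell_p$, $1<p<\infty$, such functions do span a copy of $c_0$. What this picture leaves out is that different test intervals see different functions, and that their contributions are added in the norm of $X$. In suitable Lorentz spaces they add up to too much.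

Let $1<p<\infty$ and let $w_1\ge w_2\ge\dots>0$ satisfy $w_j\to0$ and $\sum_jw_j=\infty$. Put $S(n)=\sum_{j\le n}w_j$ and $S(0)=0$. For $x\in c_0$ let $x^*$ be the decreasing rearrangement of $|x|$: the nonzero numbers $|x_i|$ in nonincreasing order, followed by zeros if there are finitely many. The \emph{Lorentz sequence space} $d(w,p)$ consists of all $x\in c_0$ with
\[
\|x\|=\Big(\sum_j(x_j^*)^pw_j\Big)^{1/p}<\infty .
\]
It is reflexive and its unit vectors form a $1$-symmetric basis (Section~\ref{sec:lorentz}). Since $w$ is nonincreasing, $S(2n)\le2S(n)$, so exactly one of the two cases of the following theorem occurs.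

\begin{theorem}\label{thm:lorentz}
\begin{enumerate}
\item[(a)] If $\limsup_nS(2n)/S(n)<2$, then $c_0$ does not embed isomorphically into $JF_{d(w,p)}$. In particular this holds for $w_j=j^{-\beta}$, $0<\beta<1$.
\item[(b)] If $\limsup_nS(2n)/S(n)=2$, then $c_0$ embeds isomorphically into $JF_{d(w,p)}$.
\end{enumerate}
Thus $c_0$ embeds into $JF_{d(w,p)}$ if and only if $\limsup_nS(2n)/S(n)=2$.
\end{theorem}

For $w_j=j^{-\beta}$ we have $\int_1^{n+1}t^{-\beta}dt\le S(n)\le\int_0^nt^{-\beta}dt$, hence
\begin{equation}\label{eq:power}
S(n)\sim\frac{n^{1-\beta}}{1-\beta}\qquad\text{and}\qquad\frac{S(2n)}{S(n)}\to2^{1-\beta}<2 .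
\end{equation}
So the answer to the question is negative: $c_0$ does not embed into $JF_X$ for $X=d(w,2)$ with $w_j=j^{-1/2}$.

The way in which different intervals see different functions is recorded by the following object. A \emph{labeled family} is a finite, possibly empty, family $\mathcal L=((I_j,k_j))_j$ of pairwise disjoint intervals $I_j$ with \emph{labels} $k_j\in\mathbb N$; labels may repeat. Given a sequence $(f_k)$ in $L^1$, its \emph{labeled sums} are the vectors
\[
v(\mathcal L)=\sum_jf_{k_j}(I_j)e_j\in X .
\]
By symmetry $\|v(\mathcal L)\|_X$ does not depend on the enumeration of $\mathcal L$.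

\begin{theorem}\label{thm:criterion}
Let $X$ be a reflexive Banach space with a $1$-symmetric basis.
\begin{enumerate}
\item[(1)] $c_0$ embeds into $JF_X$ if and only if there are $f_k\in L^1$ with $\|f_k\|_{JF_X}\ge1$, $\alpha(f_k)\to0$ and $\sup_{\mathcal L}\|v(\mathcal L)\|_X<\infty$, the supremum being over all labeled families.
\item[(2)] $c_0$ embeds into $JF_X$ if there are $C<\infty$, vectors $x_k=(x_k(i))_{i\le n_k}\ge0$ with $\|x_k\|_X\ge1$ and $\|x_k\|_\infty\to0$, and strictly positive probability weights $\mu_k$ on $\{1,\dots,n_k\}$, such that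
\begin{equation}\label{eq:star}
\Big\|\sum_k\sum_{i\in A_k}x_k(i)e_{(k,i)}\Big\|_X\le C\qquad\text{whenever }\sum_k\mu_k(A_k)\le1 .\tag{$*$}
\end{equation}
Here $A_k\subset\{1,\dots,n_k\}$, and only finitely many $A_k$ are nonempty.
\end{enumerate}
\end{theorem}

Condition \eqref{eq:star} no longer mentions functions. One may buy the coordinates $A_k$ of $x_k$ at the price $\mu_k(A_k)$, and every purchase within the total budget $1$ must have bounded norm. This is easy to test in classical spaces, which we now recall. An \emph{Orlicz function} is a continuous, convex, nondecreasing $M\colon[0,\infty)\to[0,\infty)$ with $M(0)=0$ and $M(t)\to\infty$ as $t\to\infty$; the space $\ell_M$ consists of the sequences $x$ with finite Luxemburg norm $\|x\|=\inf\{\varrho>0:\sum_iM(|x_i|/\varrho)\le1\}$. For $1<r,p<\infty$ the space $\ell_{r,p}$ consists of all $x\in c_0$ with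
\[
\|x\|_{r,p}=\Big(\sum_jj^{p/r-1}(x_j^*)^p\Big)^{1/p}<\infty .
\]
For $p<r$ this is $d(w,p)$ with $w_j=j^{p/r-1}$, so that the counterexample above is $\ell_{4,2}$; for $p=r$ it is $\ell_p$. For $p>r$ the functional $\|\cdot\|_{r,p}$ is only a quasi-norm, and $\ell_{r,p}$ is given an equivalent $1$-symmetric norm (Section~\ref{sec:classical}), whose choice does not affect the isomorphism class of $JF_{\ell_{r,p}}$ (Section~\ref{sec:symmetric}).

\begin{corollary}\label{cor:classical}
\begin{enumerate}
\item[(i)] $c_0$ embeds into $JF_{\ell_M}$ for every reflexive Orlicz sequence space $\ell_M$.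
\item[(ii)] For $1<r,p<\infty$, $c_0$ embeds into $JF_{\ell_{r,p}}$ if and only if $p\ge r$.
\end{enumerate}
\end{corollary}

Sections~\ref{sec:model}--\ref{sec:nonembedding} prove Theorem~\ref{thm:lorentz}(a) and suffice for the answer to the question. Section~\ref{sec:criterion} completes the proof of Theorem~\ref{thm:criterion}, and Section~\ref{sec:classical} derives Theorem~\ref{thm:lorentz}(b) and Corollary~\ref{cor:classical} from it.

\section{Labeled sums and a model computation}\label{sec:model}

Elements of the completion $JF_X$ need not be functions, so we first move a copy of $c_0$ into $L^1$.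

\begin{lemma}\label{lem:seq}
If $c_0$ embeds into $JF_X$, then there are $f_k\in L^1$ and $C<\infty$ with
\begin{equation}\label{eq:c0seq}
\|f_k\|_{JF_X}\ge1,\qquad\Big\|\sum_{k\in E}\varepsilon_kf_k\Big\|_{JF_X}\le C\quad\text{for all finite }E\subset\mathbb N\text{ and all signs }\varepsilon_k=\pm1 .
\end{equation}
\end{lemma}

\begin{proof}
Scale the embedding so that it does not decrease norms, let $C_0$ be its norm, and let $g_k$ be the image of the $k$-th unit vector. Then $\|g_k\|\ge1$ and $\|\sum_{k\in E}\varepsilon_kg_k\|\le C_0$. Choose $g_k'\in L^1$ with $\|g_k-g_k'\|\le2^{-k-1}$. Then $\|g_k'\|\ge\frac12$ and $\|\sum_{k\in E}\varepsilon_kg_k'\|\le C_0+1$, so $f_k=2g_k'$ and $C=2(C_0+1)$ work.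
\end{proof}

In a signed sum every interval sees all the functions at once. Averaging over the signs lets each interval keep one function of our choice.

\begin{lemma}\label{lem:labeled}
If \eqref{eq:c0seq} holds, then $\|v(\mathcal L)\|_X\le C$ for every labeled family $\mathcal L$.
\end{lemma}

\begin{proof}
Let $\mathcal L=((I_j,k_j))_j$, let $E$ be the set of its labels, let $(\varepsilon_k)_{k\in E}$ be independent uniform random signs, and put $g_\varepsilon=\sum_{k\in E}\varepsilon_kf_k$. Since $\mathbb E\,\varepsilon_k\varepsilon_l$ is $1$ for $k=l$ and $0$ otherwise, $f_{k_j}(I_j)=\mathbb E\,\varepsilon_{k_j}g_\varepsilon(I_j)$. By convexity of the norm and its invariance under signs,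
\[
\|v(\mathcal L)\|_X\le\mathbb E\Big\|\sum_j\varepsilon_{k_j}g_\varepsilon(I_j)e_j\Big\|_X=\mathbb E\Big\|\sum_jg_\varepsilon(I_j)e_j\Big\|_X\le C.\qedhere
\]
\end{proof}

The lemma already decides the fate of the most natural candidates for a $c_0$-basis.

\begin{example}\label{ex:model}
Divide $(0,1)$ into $n$ cells of length $1/n$, and let $r_n$ equal $2n$ on the left half and $-2n$ on the right half of each cell. The primitive of $r_n$ is a saw with $n$ teeth of height $1$. So $\alpha(r_n)=1$, and the $n$ left halves show that $\|r_n\|_{JF_X}\ge\varphi(n)$. Put $u_n=r_n/\varphi(n)$; then $\|u_n\|_{JF_X}\ge1$ and $\alpha(u_n)=1/\varphi(n)$.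

Let $m\le n_1<\dots<n_m$ be powers of $2$. Give the piece $(\frac{i-1}m,\frac im)$ to the function $u_{n_i}$: take the left halves of the $b_i=n_i/m$ cells of $u_{n_i}$ that lie in this piece, with label $n_i$. The labeled sum $v$ of the sequence $(u_n)$ has $b_i$ coordinates equal to $1/\varphi(n_i)$ for $i=1,\dots,m$.

In $X=\ell_2$ we have $\varphi(n)^2=n$ and $\|v\|^2=\sum_ib_i/n_i=1$. A function that receives the share $1/m$ of the interval returns the share $1/m$ of its squared norm, and nothing is gained.

In $X=d(w,2)$ we have $\varphi(n)^2=S(n)$. The heights $1/\varphi(n_i)$ decrease, so with $B_i=b_1+\dots+b_i$ and $B_0=0$,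
\[
\|v\|^2=\sum_{i=1}^m\frac{S(B_i)-S(B_{i-1})}{S(n_i)} .
\]
Since $S(b_i)\le S(B_i)\le S(b_i)+S(B_{i-1})$, the $i$-th term differs from $S(n_i/m)/S(n_i)$ by at most $S(B_{i-1})/S(n_i)$, which is small when $n_i$ is large compared with $n_1,\dots,n_{i-1}$. For $m=2$ this gives
\[
\|v\|^2\approx\frac{S(n_1/2)}{S(n_1)}+\frac{S(n_2/2)}{S(n_2)},
\]
and the ratio of Theorem~\ref{thm:lorentz} appears: if $S(2n)\le(2-\eta)S(n)$, then two half shares return about $2/(2-\eta)>1$ or more. For $w_j=j^{-1/2}$ and general $m$, \eqref{eq:power} gives $S(n/m)/S(n)\to m^{-1/2}$, so from any infinite set of powers of $2$ we can choose $n_1<\dots<n_m$ with $\|v\|^2\ge m\cdot\frac12m^{-1/2}=\frac12\sqrt m$. By Lemma~\ref{lem:labeled}, no subsequence of $(u_{2^s})_s$ satisfies \eqref{eq:c0seq}.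
\end{example}

To turn the example into a proof of Theorem~\ref{thm:lorentz}(a) we must treat an arbitrary sequence with \eqref{eq:c0seq}, and three features of $u_n$ are lost. We need to know that later functions have small coordinates, so that they can be listed after the earlier ones; this is Lemma~\ref{lem:alpha}. The coordinates of a norming vector are no longer equal; Lemma~\ref{lem:thin} handles this. Finally, the functions need not be spread uniformly over $(0,1)$, so that Lebesgue measure no longer tells what a ``share $1/m$'' is. Section~\ref{sec:nonembedding} constructs a substitute from the sequence itself.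

\section{Symmetric norms and small oscillation}\label{sec:symmetric}

Let $X$ be reflexive with a $1$-symmetric basis. We first remove a nuisance caused by complex scalars.

Suppose $\|\cdot\|$ and $\|\cdot\|'$ are two $1$-symmetric norms for the same basis with $c^{-1}\|\cdot\|\le\|\cdot\|'\le c\|\cdot\|$. The same inequalities hold for the two norms on $L^1$, so $JF_X$ changes by an isomorphism. If $(f_k)$ or $(x_k)$ satisfies the conditions of Theorem~\ref{thm:criterion} for $\|\cdot\|$, then $(cf_k)$ or $(cx_k)$ satisfies them for $\|\cdot\|'$. Hence all our statements are invariant under such a renorming.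

A point of the cube $[-1,1]^n$ is a convex combination of sign vectors, so multiplying the coordinates of a vector by real numbers in $[-1,1]$ does not increase the norm. For complex scalars put $\|\sum_ia_ie_i\|'=\sup\{\|\sum_i\theta_ia_ie_i\|:|\theta_i|=1\}$. Splitting $\theta_i$ into its real and imaginary parts gives $\|\cdot\|\le\|\cdot\|'\le2\|\cdot\|$. The norm $\|\cdot\|'$ is invariant under permutations and under unimodular multipliers, and every number of modulus at most $1$ is the average of two unimodular numbers, so multipliers of modulus at most $1$ do not increase $\|\cdot\|'$. We may and do therefore assume from now on that, for finitely supported $a$ and $b$,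
\begin{equation}\label{eq:lattice}
|a_i|\le|b_i|\ \text{ for all }i\quad\Longrightarrow\quad\Big\|\sum_ia_ie_i\Big\|\le\Big\|\sum_ib_ie_i\Big\| .
\end{equation}
The Lorentz and Luxemburg norms have this property as they stand. By \eqref{eq:lattice} and symmetry, $\varphi$ is nondecreasing, and a vector $a$ with at most $n$ nonzero coordinates satisfies
\begin{equation}\label{eq:sup}
\varphi(1)\,\|a\|_\infty\le\|a\|\le\varphi(n)\,\|a\|_\infty .
\end{equation}

Reflexivity of $X$ enters the proofs of Theorems~\ref{thm:lorentz} and~\ref{thm:criterion} only through the next lemma.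

\begin{lemma}\label{lem:phi}
$\varphi(n)\to\infty$ and $\varphi(n)/n\to0$.
\end{lemma}

\begin{proof}
If $\varphi$ were bounded, \eqref{eq:sup} would make $X$ isomorphic to $c_0$, which is not reflexive. For the second claim let $a_1,\dots,a_n\ge0$. The average of the $n$ cyclic permutations of $\sum_{i\le n}a_ie_i$ is $\frac1n(\sum_ia_i)(e_1+\dots+e_n)$. By convexity, symmetry and \eqref{eq:lattice},
\[
\Big\|\sum_{i\le n}a_ie_i\Big\|\ge\frac{\varphi(n)}n\sum_{i\le n}|a_i|\qquad\text{for all scalars }a_i .
\]
Applied to the $n+1$ coefficients $1,\dots,1,0$, this gives $\varphi(n)\ge\frac n{n+1}\varphi(n+1)$, so $\varphi(n)/n$ is nonincreasing. If its limit $c$ were positive, then $c\|a\|_1\le\|a\|\le\varphi(1)\|a\|_1$ would make $X$ isomorphic to $\ell_1$, which is not reflexive.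
\end{proof}

\begin{lemma}\label{lem:alpha}
If \eqref{eq:c0seq} holds, then $\alpha(f_k)\to0$.
\end{lemma}

\begin{proof}
Let $F_k(t)=\int_0^tf_k$, a continuous function on $[0,1]$. The claim is that $F_k\to0$ uniformly. Pointwise convergence follows from \eqref{eq:c0seq} at once, and a failure of uniform convergence will produce large increments on disjoint intervals, which Lemma~\ref{lem:labeled} forbids.

Fix an interval $I$. By \eqref{eq:between} and \eqref{eq:c0seq}, $|\sum_{k\in E}\varepsilon_kf_k(I)|\le C/\varphi(1)$ for all $E$ and all signs. Taking for $\varepsilon_k$ the signs of the real parts, and then of the imaginary parts, of $f_k(I)$, we get $\sum_k|f_k(I)|\le2C/\varphi(1)$. So $f_k(I)\to0$, and $F_k(t)\to0$ for every $t\in[0,1]$.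

Suppose $\alpha(f_k)\not\to0$. Then there is $\delta>0$ such that for infinitely many $k$ some interval $(a,b)$ has $|F_k(b)-F_k(a)|\ge2\delta$, and one of its end points, call it $t_k$, satisfies $|F_k(t_k)|\ge\delta$. Pass to a subsequence along which $t_k\to t\in[0,1]$ and $|F_k(t)|\le\delta/2$. Then $|F_k(t_k)-F_k(t)|\ge\delta/2$, and in particular $t_k\ne t$. Pass to a further subsequence with all $t_k<t$ or all $t_k>t$. The reflection $s\mapsto1-s$ preserves \eqref{eq:c0seq} and the numbers $|F_k(t_k)-F_k(t)|$, so we may assume $t_k<t$.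

Choose inductively $k_1<k_2<\cdots$ in the subsequence and points $t_i'$ as follows. Given $k_i$, continuity of $F_{k_i}$ gives $t_i'\in(t_{k_i},t)$ with $|F_{k_i}(t_i')-F_{k_i}(t)|\le\delta/4$; since $t_k\to t$, there is $k_{i+1}>k_i$ with $t_{k_{i+1}}>t_i'$. The intervals $J_i=(t_{k_i},t_i')$ are pairwise disjoint and $|f_{k_i}(J_i)|\ge\delta/2-\delta/4=\delta/4$. By \eqref{eq:lattice} and Lemma~\ref{lem:labeled},
\[
\frac\delta4\,\varphi(r)\le\Big\|\sum_{i\le r}f_{k_i}(J_i)e_i\Big\|\le C\qquad\text{for all }r,
\]
which contradicts $\varphi(r)\to\infty$.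
\end{proof}

\begin{remark}
The lemma fails for $X=c_0$, where $\|f\|_{JF_X}=\alpha(f)$. Let the primitive of $f_k$ be a single tooth of height $1$, the teeth having disjoint supports. The primitive of $\sum_{k\in E}\varepsilon_kf_k$ takes values in $[-1,1]$, so \eqref{eq:c0seq} holds with $C=2$, while $\alpha(f_k)=1$ for all $k$.
\end{remark}

Lemmas~\ref{lem:seq}, \ref{lem:labeled} and~\ref{lem:alpha} prove the ``only if'' part of Theorem~\ref{thm:criterion}(1).

\section{Lorentz sequence spaces}\label{sec:lorentz}

Let $p$, $w$, $S$ be as in the introduction. Lower bounds for the Lorentz norm come from listing the coordinates in any convenient order.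

\begin{lemma}\label{lem:lorentznorm}
For $x\in c_0$ and every injection $\sigma\colon\mathbb N\to\mathbb N$,
\begin{equation}\label{eq:rearr}
\sum_j|x_{\sigma(j)}|^pw_j\le\sum_j(x_j^*)^pw_j ,
\end{equation}
with equality if $\sigma$ lists the support of $x$ first, in nonincreasing order of $|x|$. The space $d(w,p)$ is a Banach space, and its unit vectors form a $1$-symmetric, boundedly complete basis.
\end{lemma}

Recall that a basis $(e_i)$ of a Banach space $Y$ is \emph{boundedly complete} if $\sum_ia_ie_i$ converges whenever its partial sums are bounded. It is \emph{shrinking} if for every $f\in Y^*$ the norm of the restriction of $f$ to the closed span of $\{e_i:i>n\}$ tends to $0$; the coordinate functionals then form a basis of $Y^*$. By James' theorem, a space with a shrinking and boundedly complete basis is reflexive.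

\begin{proof}
Write $w_j=\sum_{n\ge j}(w_n-w_{n+1})$ with nonnegative terms. Any $n$ distinct coordinates of $x$ satisfy $\sum_{j\le n}|x_{\sigma(j)}|^p\le\sum_{j\le n}(x_j^*)^p$, so
\[
\sum_j|x_{\sigma(j)}|^pw_j=\sum_n(w_n-w_{n+1})\sum_{j\le n}|x_{\sigma(j)}|^p\le\sum_n(w_n-w_{n+1})\sum_{j\le n}(x_j^*)^p=\sum_j(x_j^*)^pw_j .
\]
In the equality case $|x_{\sigma(j)}|=x_j^*$ for all $j$.

For an arbitrary scalar sequence $x$ let $\varrho(x)=\sup_\sigma(\sum_j|x_{\sigma(j)}|^pw_j)^{1/p}\in[0,\infty]$. By the above, $\varrho(x)=\|x\|$ for $x\in c_0$. If $r$ coordinates of $x$ have modulus at least $\varepsilon$, then $\varrho(x)\ge\varepsilon S(r)^{1/p}$; as $S(r)\to\infty$, $\varrho(x)<\infty$ forces $x\in c_0$. So $d(w,p)=\{x:\varrho(x)<\infty\}$. Each functional in the supremum satisfies Minkowski's inequality and, by Fatou's lemma, is lower semicontinuous for coordinatewise convergence; hence so does $\varrho$, and $\|\cdot\|$ is a norm. A Cauchy sequence $(x^{(n)})$ converges coordinatewise to some $x$, because $w_1^{1/p}|y_i|\le\varrho(y)$, and $\varrho(x-x^{(n)})\le\liminf_m\varrho(x^{(m)}-x^{(n)})\to0$.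 This proves completeness.

Let $x\in d(w,p)$ and let $z^{(n)}$ be $x$ with the first $n$ coordinates replaced by $0$. Then $(z^{(n)})_j^*\le x_j^*$ and $(z^{(n)})_j^*\le\sup_{i>n}|x_i|\to0$, so $\|z^{(n)}\|\to0$ by dominated convergence. Thus the unit vectors form a basis, which is $1$-symmetric because the norm depends only on $x^*$. If the partial sums of $\sum_ia_ie_i$ are bounded, then $\varrho(a)<\infty$ by lower semicontinuity, so $a\in d(w,p)$ and the series converges.
\end{proof}

In $\ell_p$ the $p$-th power of the norm is additive on disjointly supported vectors. In $d(w,p)$ one inequality survives, and the other survives up to a small error when the second vector is flat compared with the length of the first.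

\begin{lemma}\label{lem:disjoint}
Let $x,y$ be finitely supported with disjoint supports.
\begin{enumerate}
\item[(a)] $\|x+y\|^p\le\|x\|^p+\|y\|^p$.
\item[(b)] If $x$ has at most $n$ nonzero coordinates, then $\|x+y\|^p\ge\|x\|^p+\|y\|^p-\|y\|_\infty^pS(n)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) List the support of $x+y$ in nonincreasing order. The $i$-th coordinate of $x$ that appears in the list has modulus $x_i^*$ and rank at least $i$, hence weight at most $w_i$. So the coordinates of $x$ contribute at most $\|x\|^p$ to $\|x+y\|^p$, and those of $y$ at most $\|y\|^p$.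

(b) Let $n'\le n$ and $J$ be the sizes of the supports of $x$ and $y$. List the support of $x$ first and then that of $y$, each in nonincreasing order. By \eqref{eq:rearr}, $\|x+y\|^p\ge\|x\|^p+\sum_{j\le J}(y_j^*)^pw_{n'+j}$. Since $w_j-w_{n'+j}\ge0$,
\[
\|y\|^p-\sum_{j\le J}(y_j^*)^pw_{n'+j}=\sum_{j\le J}(y_j^*)^p(w_j-w_{n'+j})\le\|y\|_\infty^p\big(S(J)+S(n')-S(n'+J)\big)\le\|y\|_\infty^pS(n).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:reflexive}
The basis of $d(w,p)$ is shrinking, and $d(w,p)$ is reflexive.
\end{proposition}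

\begin{proof}
Suppose the basis is not shrinking. Then there are a functional $f$ and $\delta>0$ such that the restriction of $f$ to the span of $\{e_i:i>n\}$ has norm greater than $\delta$ for every $n$. Choose successively finitely supported vectors $y_1,y_2,\dots$ of norm $1$ with consecutive disjoint supports and, after multiplication by unimodular scalars, $f(y_n)\ge\delta$. Lemma~\ref{lem:disjoint}(a) gives $\delta N\le\|f\|\,\|\sum_{n\le N}y_n\|\le\|f\|N^{1/p}$ for all $N$, which is impossible because $p>1$. Now apply Lemma~\ref{lem:lorentznorm} and James' theorem.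
\end{proof}

\section{The case $\limsup S(2n)/S(n)<2$}\label{sec:nonembedding}

Let $X=d(w,p)$ with $\limsup_nS(2n)/S(n)<2$. Fix $n_0\in\mathbb N$ and $\eta\in(0,1)$ with $S(2n)\le(2-\eta)S(n)$ for $n\ge n_0$. For $m=2^r$ put $\delta_m=\frac12(2-\eta)^{-r}$. Then
\begin{equation}\label{eq:gain}
m\delta_m=\frac12\Big(\frac2{2-\eta}\Big)^r\to\infty\qquad(r\to\infty).
\end{equation}

\subsection*{Thinning}
In Example~\ref{ex:model} any $n/m$ of the $n$ equal coordinates kept the share $S(n/m)/S(n)$ of the $p$-th power of the norm. For unequal coordinates we sort them and deal them out cyclically into $m$ classes; then every class keeps the share $\delta_m$, which by \eqref{eq:gain} is much larger than $1/m$.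

\begin{lemma}\label{lem:thin}
Let $m=2^r$, let $a_1\ge a_2\ge\dots\ge0$ be finitely supported, and let $1\le\rho\le m$. Then
\[
\big\|(a_i)_{i\equiv\rho\ (\mathrm{mod}\ m)}\big\|^p\ge\delta_m\big(\|a\|^p-a_1^pS(mn_0)\big).
\]
\end{lemma}

\begin{proof}
Let $N\ge mn_0$ and $n=\lfloor N/m\rfloor\ge n_0$. Then $N<m(n+1)\le2mn$, and $r$ doublings lead from $n$ to $mn$, so $S(N)\le S(2mn)\le2S(mn)\le2(2-\eta)^rS(n)$. That is,
\begin{equation}\label{eq:flat}
S(\lfloor N/m\rfloor)\ge\delta_mS(N)\qquad(N\ge mn_0).
\end{equation}
This is the lemma for flat vectors, and the general case follows by decomposing $a^p$ into flat layers. Put $d_n=a_n^p-a_{n+1}^p\ge0$, so that $a_i^p=\sum_{n\ge i}d_n$, $\|a\|^p=\sum_nd_nS(n)$ and $\sum_nd_n=a_1^p$. The subsequence is nonincreasing and its $j$-th term is $a_{(j-1)m+\rho}\ge a_{jm}$. Hence the $p$-th power of its norm is at least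
\[
\sum_ja_{jm}^pw_j=\sum_jw_j\sum_{n\ge jm}d_n=\sum_nd_nS(\lfloor n/m\rfloor)\ge\delta_m\sum_{n\ge mn_0}d_nS(n),
\]
by \eqref{eq:flat}, and $\sum_{n<mn_0}d_nS(n)\le S(mn_0)\,a_1^p$.
\end{proof}

\subsection*{A substitute for Lebesgue measure}
Suppose that $c_0$ embeds into $JF_X$, take $(f_k)$ and $C$ as in \eqref{eq:c0seq}, and put $\alpha_k=\alpha(f_k)$. By Lemmas~\ref{lem:labeled} and~\ref{lem:alpha}, $\|v(\mathcal L)\|^p\le C^p$ for all $\mathcal L$, and $\alpha_k\to0$.

We want to hand a part of $(0,1)$ to one function $f_k$ and leave the rest to the later ones. The cost of a part is what the later functions could have produced in it, and this is the quantity to define. Let $\mathcal U$ be the collection of finite unions of intervals, including $\emptyset$. A labeled family is \emph{in $U$} if all its intervals are contained in $U$. For $U\in\mathcal U$ put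
\[
h_n(U)=\sup\{\|v(\mathcal L)\|^p:\ \mathcal L\text{ in }U,\text{ all labels}\ge n\},\qquad h(U)=\lim_nh_n(U).
\]
The sequence $h_n(U)$ is nonincreasing with values in $[0,C^p]$, so the limit exists and $h_n(U)\ge h(U)$ for all $n$. Put $H=h((0,1))\le C^p$. Passing to the limit has the advantage that $h(U)$ can be approached with labels as large as we like, that is, with arbitrarily flat vectors. This makes $h(U)$ available on top of any given family.

\begin{lemma}\label{lem:complete}
Let $\mathcal L_0$ be a labeled family, let $U\in\mathcal U$ be disjoint from the intervals of $\mathcal L_0$, let $n\in\mathbb N$ and $\varepsilon>0$. There is a labeled family $\mathcal L$ in $U$ with all labels $\ge n$ and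
\[
\|v(\mathcal L_0\cup\mathcal L)\|^p\ge\|v(\mathcal L_0)\|^p+h(U)-\varepsilon .
\]
\end{lemma}

\begin{proof}
Let $s$ be the number of intervals of $\mathcal L_0$. Choose $n'\ge n$ with $\alpha_k^pS(s)\le\varepsilon/2$ for all $k\ge n'$. Since $h_{n'}(U)\ge h(U)$, there is $\mathcal L$ in $U$ with labels $\ge n'$ and $\|v(\mathcal L)\|^p\ge h(U)-\varepsilon/2$; also $\|v(\mathcal L)\|_\infty^pS(s)\le\varepsilon/2$. The vector $v(\mathcal L_0\cup\mathcal L)$ is a sum of disjointly supported copies of $v(\mathcal L_0)$ and $v(\mathcal L)$, and Lemma~\ref{lem:disjoint}(b) gives the claim.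
\end{proof}

The two halves of Lemma~\ref{lem:disjoint} now show that $h$ has the two properties of a measure that we need.

\begin{lemma}\label{lem:additive}
\begin{enumerate}
\item[(a)] If $V_1,\dots,V_m\in\mathcal U$ are pairwise disjoint, then $\sum_ih(V_i)\le H$.
\item[(b)] If $V,W\in\mathcal U$ are disjoint and $(0,1)\setminus(V\cup W)$ is finite, then $H\le h(V)+h(W)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $n$ and $\varepsilon>0$. Start with the empty family and apply Lemma~\ref{lem:complete} successively with $U=V_1,\dots,V_m$, each time adding the new family to the previous ones. The result is a family with labels $\ge n$, and it shows $h_n((0,1))\ge\sum_ih(V_i)-m\varepsilon$. Let $\varepsilon\to0$ and $n\to\infty$.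

(b) Let $s$ be the number of points of $(0,1)\setminus(V\cup W)$, and let $\mathcal L$ have labels $\ge n$. At most $s$ of its disjoint intervals contain one of these points. Every other interval is connected and contained in the union of the disjoint open sets $V$ and $W$, so it lies in $V$ or in $W$. Split $v(\mathcal L)$ into the three corresponding parts. Lemma~\ref{lem:disjoint}(a) gives
\[
\|v(\mathcal L)\|^p\le\Big(\sup_{k\ge n}\alpha_k\Big)^pS(s)+h_n(V)+h_n(W).
\]
Take the supremum over $\mathcal L$ and let $n\to\infty$.
\end{proof}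

\begin{proof}[Proof of Theorem~\ref{thm:lorentz}(a)]
We exchange a set that costs the later functions at most $H/m$ for a contribution $\delta_m/4$ of a single function. Fix $m=2^r$, $n\in\mathbb N$ and $\varepsilon>0$. Choose $k\ge n$ with $\alpha_k^pS(mn_0)\le\frac14$. Since $\|f_k\|_{JF_X}\ge1$, there are disjoint intervals $I_1,\dots,I_N$, indexed so that $a_i=|f_k(I_i)|$ is nonincreasing, with $\|(a_i)\|^p\ge\frac12$. For $1\le\rho\le m$ let $V_\rho$ be the union of the $I_i$ with $i\equiv\rho\pmod m$. By Lemma~\ref{lem:additive}(a) there is $\rho$ with $h(V_\rho)\le H/m$. We have no control over which class this is, and this is why Lemma~\ref{lem:thin} covers all of them. Let $\mathcal L_0=\{(I_i,k):i\equiv\rho\pmod m\}$. Since $a_1\le\alpha_k$,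
\[
\|v(\mathcal L_0)\|^p\ge\delta_m\Big(\frac12-\frac14\Big)=\frac{\delta_m}4 .
\]
Let $W=(0,1)\setminus\overline{V_\rho}\in\mathcal U$. The set $(0,1)\setminus(V_\rho\cup W)$ consists of end points of the $I_i$, so Lemma~\ref{lem:additive}(b) gives $h(W)\ge H-H/m$. Lemma~\ref{lem:complete} provides $\mathcal L$ in $W$ with labels $\ge n$ such that
\[
h_n((0,1))\ge\|v(\mathcal L_0\cup\mathcal L)\|^p\ge\frac{\delta_m}4+H-\frac Hm-\varepsilon .
\]
The families depend on $n$ and $\varepsilon$, but the right side does not involve them. Letting $\varepsilon\to0$ and $n\to\infty$ we get $H\ge\delta_m/4+H-H/m$, that is, $m\delta_m\le4H\le4C^p$ for every $m=2^r$. This contradicts \eqref{eq:gain}. The statement on $w_j=j^{-\beta}$ follows from \eqref{eq:power}.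
\end{proof}

\begin{remark}
The hypothesis on $S$ is used only in Lemma~\ref{lem:thin} and \eqref{eq:gain}. In $\ell_p$, where $S(n)=n$, a residue class of a flat vector of length $mN$ keeps exactly the share $1/m$, so no thinning constant exceeds $1/m$ and the final inequality gives no contradiction.
\end{remark}

\section{Constructing copies of $c_0$}\label{sec:criterion}

Let $X$ be reflexive with a $1$-symmetric basis satisfying \eqref{eq:lattice}. Both parts of Theorem~\ref{thm:criterion} need a way to pass from fractional coefficients to subsets.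

\begin{lemma}\label{lem:vertex}
Let $\Gamma$ be a nonempty finite set, $\mu_\gamma>0$, $x_\gamma\ge0$, and $t_\gamma\in[0,1]$ with $\sum_\gamma t_\gamma\mu_\gamma\le1$. Then
\[
\Big\|\sum_\gamma t_\gamma x_\gamma e_\gamma\Big\|\le\max\Big\{\Big\|\sum_{\gamma\in A}x_\gamma e_\gamma\Big\|:\ A\subset\Gamma,\ \sum_{\gamma\in A}\mu_\gamma\le1\Big\}+\varphi(1)\max_\gamma x_\gamma .
\]
\end{lemma}

\begin{proof}
The admissible $t$ form a polytope $P$. Every point of $P$ is a convex combination of vertices and the left side is convex in $t$, so we may assume that $t$ is a vertex. If two coordinates $t_\gamma,t_{\gamma'}$ lay in $(0,1)$, we could add $\tau\mu_{\gamma'}$ to $t_\gamma$ and subtract $\tau\mu_\gamma$ from $t_{\gamma'}$ without leaving $P$, for small $\tau$ of either sign, and $t$ would be the midpoint of two other points of $P$. So at most one coordinate of $t$ lies outside $\{0,1\}$. The set $A=\{\gamma:t_\gamma=1\}$ satisfies $\sum_{\gamma\in A}\mu_\gamma\le1$, and the exceptional coordinate adds at most $\varphi(1)\max_\gamma x_\gamma$.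
\end{proof}

\begin{lemma}\label{lem:short}
For $f\in L^1$ and $\eta>0$ there is $\delta>0$ such that $\|\sum_jf(I_j)e_j\|\le\eta$ for every finite family of disjoint intervals of length at most $\delta$.
\end{lemma}

\begin{proof}
Write $f=g+q$ with $|g|\le L$ for a constant $L$ and $\varphi(1)\|q\|_1\le\eta/2$. By \eqref{eq:between}, $\|\sum_jq(I_j)e_j\|\le\eta/2$. By \eqref{eq:lattice}, $\|\sum_jg(I_j)e_j\|\le L\|\sum_j|I_j|e_j\|$. Let $0<\delta\le1$ and $n=\lfloor1/\delta\rfloor\ge1$. Apply Lemma~\ref{lem:vertex} with $t_j=|I_j|/\delta$, $\mu_j=\delta$ and $x_j=1$; an admissible set $A$ has at most $n$ elements. This gives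
\[
\Big\|\sum_j|I_j|e_j\Big\|\le\delta\big(\varphi(n)+\varphi(1)\big)\le\frac{2\varphi(n)}n ,
\]
which tends to $0$ as $\delta\to0$ by Lemma~\ref{lem:phi}.
\end{proof}

The lemma fails for $X=\ell_1$: for $f=1$ and $n$ intervals of length $1/n$ the norm is $1$.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(1)]
Necessity was proved in Section~\ref{sec:symmetric}. Conversely, let $(f_k)$ be as stated, with labeled sums bounded by $C$. We select a subsequence whose members live on separate ranges of interval lengths; a test interval then sees essentially one function, and a linear combination is tested by a labeled sum.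

Put $\varepsilon_i=2^{-i-3}$ and $\delta_0=1$. Choose inductively $k_1<k_2<\cdots$, $g_i=f_{k_i}$, and $\delta_0>\delta_1>\delta_2>\dots\to0$ such that
\begin{enumerate}
\item[(i)] $\alpha(g_i)\,\varphi(\lceil1/\delta_{i-1}\rceil)\le\varepsilon_i$, which is possible since $\alpha(f_k)\to0$;
\item[(ii)] $\|\sum_jg_i(I_j)e_j\|\le\varepsilon_i$ for disjoint intervals of length at most $\delta_i$, by Lemma~\ref{lem:short}.
\end{enumerate}
Let $(T_j)$ be a finite family of disjoint intervals, and let $i(j)\ge1$ be the index with $\delta_{i(j)}<|T_j|\le\delta_{i(j)-1}$. Fix $i$. The $T_j$ with $i(j)<i$ have length greater than $\delta_{i-1}$, so there are at most $1/\delta_{i-1}$ of them, and by \eqref{eq:sup} and (i) the function $g_i$ gives norm at most $\varepsilon_i$ on them. The $T_j$ with $i(j)>i$ have length at most $\delta_i$, and (ii) gives the same bound. Hence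
\begin{equation}\label{eq:offscale}
\Big\|\sum_{j:\,i(j)\ne i}g_i(T_j)e_j\Big\|\le2\varepsilon_i .
\end{equation}
Let $(a_i)$ be finitely supported with $\max_i|a_i|=|a_{i_0}|=1$, and let $g=\sum_ia_ig_i$. By \eqref{eq:offscale},
\begin{equation}\label{eq:mainterm}
\Big\|\sum_jg(T_j)e_j-\sum_ja_{i(j)}g_{i(j)}(T_j)e_j\Big\|\le\sum_i2\varepsilon_i=\frac14 .
\end{equation}
The second sum in \eqref{eq:mainterm} is dominated coordinatewise by the labeled sum of $((T_j,k_{i(j)}))_j$, so its norm is at most $C$, and $\|g\|_{JF_X}\le C+\frac14$. For the lower bound take $(T_j)$ with $\|\sum_jg_{i_0}(T_j)e_j\|\ge\frac34$. By \eqref{eq:lattice} and \eqref{eq:offscale}, the second sum in \eqref{eq:mainterm} has norm at least $\|\sum_{j:\,i(j)=i_0}g_{i_0}(T_j)e_j\|\ge\frac34-\frac14$, so $\|g\|_{JF_X}\ge\frac14$. By homogeneity,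
\[
\tfrac14\max_i|a_i|\le\Big\|\sum_ia_ig_i\Big\|_{JF_X}\le\big(C+\tfrac14\big)\max_i|a_i|
\]
for all finitely supported $(a_i)$, and $(a_i)\mapsto\sum_ia_ig_i$ extends to an isomorphic embedding of $c_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(2)]
We use the saws of Example~\ref{ex:model} with teeth of height $x_k(i)$ and width $\mu_k(i)$. For each $k$ divide $(0,1)$, up to finitely many points, into consecutive intervals $J_{(k,1)},\dots,J_{(k,n_k)}$ of lengths $\mu_k(1),\dots,\mu_k(n_k)$. We call them cells, index them by $c=(k,i)$, and write $x_c=x_k(i)$, $\mu_c=\mu_k(i)$. Let $f_k$ equal $2x_c/\mu_c$ on the left half and $-2x_c/\mu_c$ on the right half of $J_c$, $c=(k,i)$. The left halves give $\|f_k\|_{JF_X}\ge\|x_k\|\ge1$. The primitive of $f_k$ takes values in $[0,\|x_k\|_\infty]$, so $\alpha(f_k)\le\|x_k\|_\infty\to0$. By part (1) it remains to bound the labeled sums.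

Let $I$ be an interval. Cells of $f_k$ contained in $I$ contribute $0$ to $f_k(I)$. A cell that meets $I$ without being contained in it contains an end point of $I$, so there are at most two such cells. Given a labeled family $((I_j,k_j))_j$, we can thus write $f_{k_j}(I_j)=y_j+z_j$, where each of $y_j,z_j$ is either $0$ or of the form $f_{k_j}(I_j\cap J_c)$ for a cell $c$ of $f_{k_j}$. We bound $\sum_jy_je_j$; the same argument applies to $\sum_jz_je_j$. Consider only the $j$ with $y_j\ne0$, and let $c(j)$ be the corresponding cell. Then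
\[
|y_j|\le2s_jx_{c(j)},\qquad s_j=\frac{|I_j\cap J_{c(j)}|}{\mu_{c(j)}}>0 .
\]
The difficulty is that many intervals may cut into the same cell, while \eqref{eq:star} allows each $x_c$ only once. We merge them by writing the vector as an average of vectors that use each cell once. For $c$ in the finite set $\Gamma=\{c(j)\}$ put $t_c=\sum_{j:\,c(j)=c}s_j$. Since the $I_j$ are disjoint, $t_c\le1$ and $\sum_ct_c\mu_c=\sum_j|I_j\cap J_{c(j)}|\le1$. For each $c\in\Gamma$ choose at random, independently, an index $j(c)\in\{j:c(j)=c\}$, the index $j$ with probability $s_j/t_c$. Then $\mathbb E\,t_cx_ce_{j(c)}=\sum_{j:\,c(j)=c}s_jx_ce_j$, so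
\[
\sum_js_jx_{c(j)}e_j=\mathbb E\sum_{c\in\Gamma}t_cx_ce_{j(c)} .
\]
The indices $j(c)$ are distinct for distinct $c$, so by convexity and symmetry the norm of the left side is at most $\|\sum_ct_cx_ce_c\|$. Apply Lemma~\ref{lem:vertex}. A set $A\subset\Gamma$ with $\sum_{c\in A}\mu_c\le1$ is admissible in \eqref{eq:star}, and so is a single cell, which gives $\varphi(1)x_c\le C$. Hence $\|\sum_ct_cx_ce_c\|\le2C$, and $\|\sum_jy_je_j\|\le4C$ by \eqref{eq:lattice}. The labeled sums are bounded by $8C$.
\end{proof}

\section{Lorentz and Orlicz spaces that admit $c_0$}\label{sec:classical}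

In all applications $x_k$ is a flat vector and $\mu_k$ is the uniform weight, so that the budget condition reads $\sum_k|A_k|/n_k\le1$. We write $\mathbf 1_n$ for the vector of length $n$ with all coordinates equal to $1$.

\subsection*{The case $\limsup S(2n)/S(n)=2$}
By concavity, if $S$ almost doubles from $m$ to $2m$, then $S$ is almost linear on $[0,2m]$. At that scale a share of a flat vector returns little more than the same share of the $p$-th power of the norm, as in $\ell_p$.

\begin{proof}[Proof of Theorem~\ref{thm:lorentz}(b)]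
Choose $m_1<m_2<\cdots$ with $S(2m_k)\ge(2-2^{-k})S(m_k)$ and put $n_k=2m_k$. Extend $S$ to $[0,\infty)$ by linear interpolation; it is concave because its slopes $w_j$ are nonincreasing. Fix $k$. The function $g(t)=S(t)-\frac t{n_k}S(n_k)$ is concave on $[0,n_k]$ and vanishes at both ends, so $g\ge0$. For $t\in[0,n_k]$ the midpoint $m_k$ is a convex combination of $t$ and the end point farther from $t$, with weight at least $\frac12$ on $t$; hence $g(t)\le2g(m_k)$. Moreover $2g(m_k)=2S(m_k)-S(2m_k)\le2^{-k}S(m_k)\le2^{-k}S(n_k)$. Thus
\[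
S(b)\le\Big(\frac b{n_k}+2^{-k}\Big)S(n_k)\qquad(0\le b\le n_k).
\]
Let $x_k=S(n_k)^{-1/p}\mathbf 1_{n_k}$. Then $\|x_k\|=1$, and $\|x_k\|_\infty\to0$ because $S(n_k)\to\infty$. If $\sum_k|A_k|/n_k\le1$, then by Lemma~\ref{lem:disjoint}(a) the $p$-th power of the norm in \eqref{eq:star} is at most
\[
\sum_k\frac{S(|A_k|)}{S(n_k)}\le\sum_k\Big(\frac{|A_k|}{n_k}+2^{-k}\Big)\le2 .
\]
By Proposition~\ref{prop:reflexive}, Theorem~\ref{thm:criterion}(2) applies.
\end{proof}

\begin{example}
For $w_j=1/\log(j+1)$ the space $c_0$ embeds into $JF_{d(w,p)}$. Indeed $S(n)\ge n/\log(n+1)$, and for $0<\varepsilon<1$, splitting the sum at $n^{1-\varepsilon}$ gives $S(n)\le n^{1-\varepsilon}/\log2+n/((1-\varepsilon)\log n)$. So $S(n)\sim n/\log n$ and $S(2n)/S(n)\to2$.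
\end{example}

\subsection*{Orlicz spaces}

\begin{proof}[Proof of Corollary~\ref{cor:classical}(i)]
Let $\ell_M$ be reflexive. By \eqref{eq:lattice} the unit vectors form a $1$-symmetric basis of their closed span $h_M$, which is reflexive. In fact $h_M=\ell_M$: the truncations of $x\in\ell_M$ are bounded, so a subsequence converges weakly in $h_M$, and the limit has the coordinates of $x$.

If $M(t_0)=0$ for some $t_0>0$, then $\varphi(n)\le1/t_0$ for all $n$, contrary to Lemma~\ref{lem:phi}. So $M(t)>0$ for $t>0$, and convexity gives $M(s)\le\frac stM(t)<M(t)$ for $0\le s<t$. Thus $M$ is an increasing homeomorphism of $[0,\infty)$, and $M^{-1}(1/k)\to0$. Let $n_k=k$ and $x_k=M^{-1}(1/k)\mathbf 1_k$. We have $kM(M^{-1}(1/k)/\varrho)\le1$ exactly when $\varrho\ge1$, so $\|x_k\|=1$; also $\|x_k\|_\infty\to0$. If $\sum_k|A_k|/k\le1$, the vector $y$ in \eqref{eq:star} satisfies $\sum_iM(|y_i|)=\sum_k|A_k|/k\le1$, so $\|y\|\le1$. Apply Theorem~\ref{thm:criterion}(2).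
\end{proof}

\subsection*{The spaces $\ell_{r,p}$}

\begin{proof}[Proof of Corollary~\ref{cor:classical}(ii)]
\emph{Case $p<r$.} Here $\ell_{r,p}=d(w,p)$ with $w_j=j^{-\beta}$, $\beta=1-p/r\in(0,1)$, and $c_0$ does not embed by Theorem~\ref{thm:lorentz}(a).

\emph{Case $p=r$.} The space $\ell_p$ is the reflexive Orlicz space with $M(t)=t^p$, and part (i) applies.

\emph{Case $p>r$.} We first exhibit the norm. The conjugate exponents satisfy $p'<r'$, so $Y=\ell_{r',p'}=d(w',p')$ with $w_j'=j^{p'/r'-1}$ is reflexive with a shrinking $1$-symmetric basis, by Section~\ref{sec:lorentz}. Hence $Y^*$ is reflexive and the coordinate functionals form a basis of $Y^*$. Identify a functional with its sequence $x$ of coefficients; its norm is $\sup\{|\sum_ix_iy_i|:\|y\|_Y\le1\}$, which is invariant under permutations and unimodular multipliers because the unit ball of $Y$ is. By \cite[Ch.~IV.4]{BS}, the associate space of $L^{r',p'}$ is $L^{r,p}$ up to equivalence of norms. We apply this over $\mathbb N$ with counting measure, where the functional $(\int_0^\infty(t^{1/r}x^*(t))^p\,dt/t)^{1/p}$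 that defines $L^{r,p}$, with $x^*(t)=x^*_j$ on $[j-1,j)$, is equivalent to $\|x\|_{r,p}$, because the ratio of $\int_{j-1}^jt^{p/r-1}dt$ to $j^{p/r-1}$ is positive and finite and tends to $1$; the same holds for $r',p'$. So $Y^*=\ell_{r,p}$, and there is $c\ge1$ with $c^{-1}\|x\|_{r,p}\le\|x\|_{Y^*}\le c\|x\|_{r,p}$.

Put $a=p/r>1$. Comparison with $\int_0^nt^{a-1}dt$ and with the largest term gives
\begin{equation}\label{eq:suma}
n^a/a\le\sum_{j\le n}j^{a-1}\le n^a .
\end{equation}
So a share $\theta$ of a flat vector returns about $\theta^a\le\theta$ of the $p$-th power of the quasi-norm. But the weights $j^{a-1}$ now increase, and a block becomes heavier when other blocks precede it. We make the lengths grow so fast that all earlier blocks together are negligible. Let $n_k=2^{k^2}$ and $x_k=n_k^{-1/r}\mathbf 1_{n_k}$. By \eqref{eq:suma}, $a^{-1/p}\le\|x_k\|_{r,p}\le1$, and $\|x_k\|_\infty\to0$.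

Let $b_k=|A_k|$ with $\sum_kb_k/n_k\le1$, let $B_k=b_1+\dots+b_k$ and $B_0=0$, and let $y$ be the vector in \eqref{eq:star}. The heights $n_k^{-1/r}$ decrease, so in $y^*$ the $k$-th block occupies the ranks in $(B_{k-1},B_k]$, and \eqref{eq:suma} gives $\|y\|_{r,p}^p\le\sum_{k:\,b_k>0}(B_k/n_k)^a$. Since $b_i\le n_i\le n_{i+1}/2$, we have $B_{k-1}\le\sum_{i<k}n_i\le2n_{k-1}=2^{2-2k}n_k$ for $k\ge2$. So $B_k/n_k\le\theta_k$, where $\theta_1=b_1/n_1$ and $\theta_k=b_k/n_k+2^{2-2k}$ for $k\ge2$, and $\sum_k\theta_k\le1+\frac13$. As $a>1$,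
\[
\|y\|_{r,p}^p\le\sum_k\theta_k^a\le\Big(\sum_k\theta_k\Big)^a\le\Big(\frac43\Big)^a .
\]
The vectors $ca^{1/p}x_k$ have norm at least $1$ in $Y^*$ and satisfy \eqref{eq:star} with $C=c^2a^{1/p}(4/3)^{1/r}$. Theorem~\ref{thm:criterion}(2) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AMP}
S. A. Argyros, A. Manoussakis, M. Petrakis, \emph{Function spaces not containing $\ell_1$}, arXiv:1210.2379 (2012).

\bibitem{BS}
Bennett and Sharpley, \emph{Interpolation of Operators}.

\end{thebibliography}
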